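\title{Weak type $(1,1)$ bounds for Christ--Journ\'e commutators of higher degree}

\begin{abstract}
The Christ--Journ\'e commutator of degree $n$ on $\mathbb R^d$ is a singular integral operator whose kernel is a Calder\'on--Zygmund convolution kernel $\kappa(x-y)$ multiplied by the averages of $n$ bounded functions over the segment from $x$ to $y$. We prove that it is of weak type $(1,1)$ for all $d\ge2$ and $n\ge1$. The kernel has no usable regularity in $y$. We sort the cubes of the Calder\'on--Zygmund decomposition, at each distance, into light and heavy ones according to how densely other cubes surround them. Light cubes are treated in $L^2$ by size alone. For heavy cubes we prove an $L^1$ estimate for segment averages of a single bounded function, with the absolute value inside; it therefore applies to products, and to Lipschitz functions, of such averages.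
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The commutators and the question}
Fix $d\ge2$ and $0<\epsilon<1$. Throughout, $\widehat f(\xi)=\int f(x)e^{-i\langle x,\xi\rangle}\,dx$. A \emph{regular Calder\'on--Zygmund convolution kernel} is a tempered distribution $\kappa$ on $\mathbb R^d$ that agrees on $\mathbb R^d\setminus\{0\}$ with a locally integrable function, again denoted $\kappa$, and satisfies for some constant $C_\kappa$
\begin{align}
|\kappa(x)|&\le C_\kappa|x|^{-d}, && x\ne0,\label{eq:size}\\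
|\kappa(x+h)-\kappa(x)|&\le C_\kappa|h|^{\epsilon}|x|^{-d-\epsilon}, && x\ne0,\ |h|\le|x|/2,\label{eq:holder}\\
\|\widehat\kappa\|_\infty&\le C_\kappa.\label{eq:L2}
\end{align}
Let $n\ge1$ and $a_1,\dots,a_n\in L^\infty(\mathbb R^d)$. Since segments are null sets, we fix Borel representatives with $|a_i|\le\|a_i\|_\infty$ everywhere, and put
\begin{equation}\label{eq:m}
m_i(x,y)=\int_0^1a_i\bigl((1-t)x+ty\bigr)\,dt .
\end{equation}
This is the average of $a_i$ over the segment from $x$ to $y$; it is a Borel function of $(x,y)$ bounded by $\|a_i\|_\infty$. The \emph{$d$-commutator}, or \emph{Christ--Journ\'e commutator}, of degree $n$ is formally the operator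
\[
\mathcal C[a_1,\dots,a_n]f(x)=\int\kappa(x-y)\prod_{i=1}^nm_i(x,y)\,f(y)\,dy .
\]
The integral is not meant as a pointwise principal value. It is defined through the distribution $\kappa$. Write $\langle u,g\rangle=\int ug$. For Schwartz functions $a_1,\dots,a_n,f,g$ and $\mathbf t=(t_1,\dots,t_n)\in[0,1]^n$, the function
\[
\Phi_{\mathbf t}(h)=\int g(x)f(x-h)\prod_{i=1}^na_i(x-t_ih)\,dx
\]
is Schwartz, and one sets
\begin{equation}\label{eq:form}
\langle\mathcal C[a_1,\dots,a_n]f,g\rangle=\int_{[0,1]^n}\langle\kappa,\Phi_{\mathbf t}\rangle\,d\mathbf t .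
\end{equation}
By the results of Christ and Journ\'e, for every $1<p<\infty$,
\begin{equation}\label{eq:CJ}
|\langle\mathcal C[a_1,\dots,a_n]f,g\rangle|\le C_{p,n,\kappa}\prod_{i=1}^n\|a_i\|_\infty\,\|f\|_p\|g\|_{p'} .
\end{equation}
Through these bounds and a limiting argument, $\mathcal C[a_1,\dots,a_n]$ is defined for all $a_i\in L^\infty$ as a bounded operator on $L^p$, $1<p<\infty$, of norm at most $C_{p,n,\kappa}\prod_i\|a_i\|_\infty$. The usual limits are of two kinds: for Schwartz $f$ and $g$, the form with bounded coefficients is obtained from forms with Schwartz coefficients either along uniformly bounded sequences that converge almost everywhere, or along weak-$*$ convergence in one coefficient at a time. Our proof covers both.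

A linear operator $T$ defined on $L^1\cap L^2$ is \emph{of weak type $(1,1)$} if $|\{|Tf|>\lambda\}|\le C\lambda^{-1}\|f\|_1$ for all $\lambda>0$ and $f\in L^1\cap L^2$. For $n=1$ the commutator is of weak type $(1,1)$; this was shown by Grafakos and Honz\'ik for $d=2$ and by Seeger in all dimensions. Whether the same holds for $n\ge2$ and $d\ge2$ is posed as an open problem by Seeger, Smart and Street \cite{SSS}. We show that it does.

\begin{theorem}\label{thm:main}
Let $d\ge2$, $n\ge1$, let $\kappa$ satisfy \eqref{eq:size}--\eqref{eq:L2}, let $a_1,\dots,a_n\in L^\infty(\mathbb R^d)$ and $T=\mathcal C[a_1,\dots,a_n]$. For all $\lambda>0$ and $f\in L^1\cap L^2$,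
\[
|\{|Tf|>\lambda\}|\le C_{d,\epsilon}\Bigl(\|T\|_{L^2\to L^2}+n\,C_\kappa\prod_{i=1}^n\|a_i\|_\infty\Bigr)\lambda^{-1}\|f\|_1 .
\]
\end{theorem}

By \eqref{eq:CJ} with $p=2$, the right side is at most $C_{n,d,\kappa}\prod_i\|a_i\|_\infty\,\lambda^{-1}\|f\|_1$.

\subsection{Why the standard argument does not apply}
Let $K(x,y)=\kappa(x-y)\prod_im_i(x,y)$ for $x\ne y$. The answer one would guess is yes: the operator is bounded on $L^p$ for all $1<p<\infty$, and $|K(x,y)|\le C|x-y|^{-d}$, so a point mass is mapped to a function $u$ with $|\{|u|>\lambda\}|\le C\lambda^{-1}$. The textbook route from an $L^2$ bound to weak type $(1,1)$ needs, however, some regularity of $K$ in $y$, such as H\"ormander's condition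
\begin{equation}\label{eq:hormander}
\sup_{y\ne y'}\int_{|x-y|\ge2|y-y'|}|K(x,y)-K(x,y')|\,dx<\infty .
\end{equation}

On the line this regularity is free. There $m(x,y)=(\mathcal A(x)-\mathcal A(y))/(x-y)$ with $\mathcal A'=a$, and if $|y-y'|\le|x-y|/2$, then $m(x,y)$ and $m(x,y')$ are averages of $a$ over two nested intervals whose lengths differ by $|y-y'|$, the longer one having length at least $|x-y|$. Hence $|m(x,y)-m(x,y')|\le2\|a\|_\infty|y-y'|/|x-y|$, and $K$ inherits from $\kappa$ a H\"older estimate in $y$, for every $n$. For $d\ge2$ the segments from $x$ to $y$ and from $x$ to $y'$ usually share only the point $x$, and a bounded function may behave quite differently on them.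

\begin{example}[A pencil of rays]\label{ex:pencil}
Let $d=2$, $n=1$, let $\kappa$ be the principal value of $x_1|x|^{-3}$ (a multiple of the kernel of a Riesz transform), and let $a_N(u)=\cos(N\arg u)$ for $u\neq0$, $a_N(0)=0$, where $N\ge1$ is an integer. As $a_N$ is constant on rays from the origin, $m(x,0)=\cos(N\arg x)$. Fix $y'\ne0$ and let $x$ be off the line through $0$ and $y'$. Along $u(t)=(1-t)x+ty'$ a continuous branch $\psi$ of the argument has derivative $\det(x,y')/|u(t)|^2\neq0$. Taking $\psi$ as the variable of integration, the Riemann--Lebesgue lemma gives $m(x,y')\to0$ as $N\to\infty$. Since $|\cos N\theta|$ has period $\pi/N$ and mean $2/\pi$, dominated convergence gives, for $R>2|y'|$,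
\[
\lim_{N\to\infty}\int_{2|y'|\le|x|\le R}|K(x,0)-K(x,y')|\,dx=\frac2\pi\int_{2|y'|\le|x|\le R}|\kappa(x)|\,dx=\frac8\pi\log\frac R{2|y'|}.
\]
So the supremum in \eqref{eq:hormander} cannot be bounded in terms of $\kappa$ and $\|a\|_\infty$. Taking the other coefficients equal to $1$ gives the same for every $n$.
\end{example}

The function $a_N$ is adapted to the single point $0$. The proof of Theorem \ref{thm:main} rests on the fact that a bounded function cannot be adapted in this way to many points at once, while a few points do no harm.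

\subsection{A general theorem}
For $n=1$ the kernel is linear in the coefficient; for $n\ge2$ it is a product of averages. Our main estimate, Proposition \ref{prop:key}, bounds the absolute value of a single segment average, so it does not see how the averages are combined. This leads to the following statement. For $1\le q<\infty$ let $\|u\|_{L^{q,\infty}}=\sup_{\lambda>0}\lambda|\{|u|>\lambda\}|^{1/q}$; by Chebyshev's inequality $\|u\|_{L^{q,\infty}}\le\|u\|_q$.

\begin{theorem}\label{thm:general}
Let $d\ge2$, $n\ge1$, let $a_1,\dots,a_n$ be Borel functions on $\mathbb R^d$ with $|a_i|\le1$, and define $m_i$ by \eqref{eq:m}. Let $F:\{z\in\mathbb C^n:|z_i|\le1\}\to\mathbb C$ satisfy $|F|\le1$ and $|F(z)-F(z')|\le\Lambda\sum_i|z_i-z_i'|$. Let $k$ be a Borel function on $\{x\ne y\}$ with $|k(x,y)|\le|x-y|^{-d}$ and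
\begin{equation}\label{eq:H}
\int_{|x-y|\ge2|y-y'|}|k(x,y)-k(x,y')|\,dx\le H\qquad\text{for all }y\ne y'.
\end{equation}
Put $K(x,y)=k(x,y)F(m_1(x,y),\dots,m_n(x,y))$ and let $1<q<\infty$.
\begin{itemize}
\item[(a)] Let $T$ be linear with $\|Tf\|_{L^{q,\infty}}\le A\|f\|_q$ for $f\in L^q$, and suppose that $Tf(x)=\int K(x,y)f(y)\,dy$ for almost every $x\notin\operatorname{supp}f$ whenever $f\in L^q$ has compact support. Then for $f\in L^1\cap L^q$
\[
\|Tf\|_{L^{1,\infty}}\le C_{d,q}(A+1+H+n\Lambda)\|f\|_1 .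
\]
\item[(b)] If $T_*f(x)=\sup_{\eta>0}\bigl|\int_{|x-y|>\eta}K(x,y)f(y)\,dy\bigr|$ satisfies $\|T_*f\|_{L^{q,\infty}}\le A\|f\|_q$ for $f\in L^q$, then the same bound holds for $T_*$.
\end{itemize}
\end{theorem}

In (b) the truncated integrals converge absolutely and are continuous in $\eta$, so the supremum may be taken over rational $\eta$ and $T_*f$ is measurable.

Section \ref{sec:model} shows the mechanism at a single scale. Section \ref{sec:kernel} identifies the kernel of the commutator away from the diagonal and deduces Theorem \ref{thm:main} from Theorem \ref{thm:general}(a). Section \ref{sec:cz} proves Theorem \ref{thm:general} from Proposition \ref{prop:key}, and Section \ref{sec:key} proves that proposition. The letters $C,c$ denote positive constants that depend only on $d$, unless a subscript says otherwise. Balls $B(z,r)$ are open, and $|\cdot|$ denotes Lebesgue measure on $\mathbb R^d$ or surface measure on $S^{d-1}$.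

\section{Segment averages at one scale}\label{sec:model}

\subsection{Smoothing the coefficient}
Fix a nonnegative radial function $\varphi\in C_c^\infty(\mathbb R^d)$, supported in the unit ball, with $\int\varphi=1$. Let $\varphi_\rho=\rho^{-d}\varphi(\cdot/\rho)$ and $P_\rho u=\varphi_\rho*u$. We use the following facts. If $|a|\le1$, then $|P_\rho a|\le1$ and $|\nabla P_\rho a|\le C/\rho$. The function $P_\rho u$ vanishes at distance more than $\rho$ from the support of $u$. Because $\varphi$ is even, $\int(P_\rho a)h=\int a\,P_\rho h$ for $a\in L^\infty$, $h\in L^1$. Finally, $P_\rho$ is the Fourier multiplier with symbol $\widehat\varphi(\rho\xi)$, where $\widehat\varphi$ is Schwartz, $\widehat\varphi(0)=1$, and $\nabla\widehat\varphi(0)=0$, again because $\varphi$ is even.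

The Calder\'on--Zygmund decomposition at height $\mu$ produces functions $b_Q$ of mean zero, supported in disjoint cubes $Q$, with $\|b_Q\|_1\le C\mu|Q|$. Let $Q$ have side $\ell$ and consider $Tb_Q$ at distance about $R=2^s\ell$ from $Q$. One wants a gain $2^{-cs}$ in the $L^1$ norm over this region, in order to sum over $s$. Replace a coefficient $a$ by $P_\rho a$ at the intermediate scale $\rho=2^{s/2}\ell$. The smoothed segment average changes by at most $C\ell/\rho=C2^{-s/2}$ when $y$ moves in $Q$, so the cancellation of $b_Q$ gives the gain. The error made at the point $y$ is measured by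
\begin{equation}\label{eq:D}
D_{R,\rho}a(y)=R^{-d}\int_{R/2\le|w|\le4R}\Bigl|\int_0^1(a-P_\rho a)(y+tw)\,dt\Bigr|\,dw ,
\end{equation}
the mean size, over all segments of length about $R$ that start at $y$, of the segment average of the rough part $a-P_\rho a$. If $|a|\le1$, then $D_{R,\rho}a\le C$. The total error is at most $C\int|b_Q|\,D_{R,\rho}a$. We know nothing about how $|b_Q|$ is distributed in $Q$, so we bound this by $C\mu|Q|\sup_QD_{R,\rho}a$. For one cube there is no gain.

\begin{example}\label{ex:pencil2}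
Let $d=2$, let $a_N$ be as in Example \ref{ex:pencil}, and fix $R,\rho>0$. In polar coordinates,
\[
P_\rho a_N(u)=\int_0^{2\pi}\cos(N\theta)\int_0^\infty\varphi_\rho\bigl(u-r(\cos\theta,\sin\theta)\bigr)\,r\,dr\,d\theta\longrightarrow0\qquad(N\to\infty)
\]
for every $u$, by the Riemann--Lebesgue lemma, whereas $\int_0^1a_N(tw)\,dt=\cos(N\arg w)$. By dominated convergence $D_{R,\rho}a_N(0)\to\frac2\pi\cdot\pi\bigl(16-\frac14\bigr)=\frac{63}2$, however small $\rho/R$ is.
\end{example}

\subsection{The gain on average}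
Points such as the origin in Example \ref{ex:pencil2} are rare. The next lemma is not used later, but it contains the mechanism.

\begin{lemma}\label{lem:model}
If $a$ is a bounded Borel function in $L^2$ and $0<\rho\le R$, then $\int(D_{R,\rho}a)^2\,dy\le C(\rho/R)\|a\|_2^2$.
\end{lemma}

\begin{proof}
For fixed $w$, the function $y\mapsto\int_0^1(a-P_\rho a)(y+tw)\,dt$ has Fourier transform $\widehat a(\xi)(1-\widehat\varphi(\rho\xi))\int_0^1e^{it\langle w,\xi\rangle}\,dt$, and the last integral has modulus at most $\min(1,2/|\langle w,\xi\rangle|)$. By the Cauchy--Schwarz inequality in $w$ and Plancherel's theorem in $y$,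
\[
\int(D_{R,\rho}a)^2\,dy\le C\int|\widehat a(\xi)|^2\,|1-\widehat\varphi(\rho\xi)|^2\,R^{-d}\!\!\int_{|w|\le4R}\min\Bigl(1,\frac4{\langle w,\xi\rangle^2}\Bigr)dw\,d\xi .
\]
Take the first coordinate axis along $\xi$. Since $\int_{\mathbb R}\min(1,4|\xi|^{-2}w_1^{-2})\,dw_1=8/|\xi|$, the inner integral is at most $(8R)^{d-1}8/|\xi|$. It remains to note that $|1-\widehat\varphi(\rho\xi)|^2/(R|\xi|)\le C\min(1,\rho^2|\xi|^2)/(R|\xi|)\le C\rho/R$.
\end{proof}

Two effects are at work. The factor $1-\widehat\varphi(\rho\xi)$ leaves essentially only frequencies $|\xi|\ge1/\rho$. Such a plane wave oscillates along a segment of length $R\gg\rho$, and so has a small average, unless the segment is nearly orthogonal to $\xi$; and for given $\xi$ only few directions are nearly orthogonal to it.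

Now let $|a|\le1$, $R=2^s\ell$, $\rho=2^{s/2}\ell$, and take disjoint cubes $Q$ of side $\ell$, with centers $z_Q$, inside a ball $B(z,R)$, of total volume $\sum|Q|=\vartheta R^d$. For $y\in B(z,R)$ the value $D_{R,\rho}a(y)$ depends only on $a$ in $B(z,6R)$. Applying the lemma to $a1_{B(z,6R)}$ and using the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:model-heavy}
\sum_Q\int_QD_{R,\rho}a\,dy\le(\vartheta R^d)^{1/2}\bigl(C2^{-s/2}R^d\bigr)^{1/2}=C\vartheta^{-1/2}2^{-s/4}\sum_Q|Q| .
\end{equation}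
This is a gain if the density $\vartheta$ is not too small. If $\vartheta$ is small we use no cancellation at all. At distance about $R$ from $Q$ the size of the kernel gives $|Tb_Q|\le C\mu|Q|R^{-d}$, and
\begin{equation}\label{eq:model-light}
\Bigl\|\sum_Q\mu|Q|R^{-d}1_{B(z_Q,2R)}\Bigr\|_2^2\le(\mu\vartheta)^2|B(z,3R)|=C\mu^2\vartheta\sum_Q|Q| .
\end{equation}
An $L^2$ bound serves the weak type inequality as well as an $L^1$ bound. With the threshold $\vartheta=2^{-\tau s}$, $\tau>0$ small, we use \eqref{eq:model-heavy} above the threshold and \eqref{eq:model-light} below it, and in either case gain a factor that decays geometrically in $s$.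

Two things separate this model from the theorem. The cubes have all sizes, and the estimates must hold for all sizes together. More seriously, we need $|Q|\sup_QD_{R,\rho}a$ in place of $\int_QD_{R,\rho}a$: the points $y_Q\in Q$ are the worst ones, one for each cube, and there is no integral in $y$ to which Plancherel's theorem could be applied. Section \ref{sec:key} deals with both by passing to the dual estimate and separating the two effects above, the oscillation in $L^1$ and the scarcity of directions in $L^2$.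

\section{The kernel away from the diagonal}\label{sec:kernel}

In this section $T=\mathcal C[a_1,\dots,a_n]$ and $K(x,y)=\kappa(x-y)\prod_im_i(x,y)$. By \eqref{eq:holder}, $\kappa$ is continuous on $\mathbb R^d\setminus\{0\}$, so $K$ is Borel on $\{x\neq y\}$.

\begin{lemma}\label{lem:kernel}
If $b\in L^2$ vanishes outside a compact set $E$, then $Tb(x)=\int K(x,y)b(y)\,dy$ for almost every $x\notin E$.
\end{lemma}

\begin{proof}
\emph{Step 1: smooth functions.} Let $f,g\in C_c^\infty$ have disjoint supports. The set $Z=\operatorname{supp}g-\operatorname{supp}f$ is compact and does not contain $0$, so $\kappa$ is bounded on $Z$, and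
\[
B(a_1,\dots,a_n)=\int_{[0,1]^n}\iint\kappa(x-y)f(y)g(x)\prod_ia_i\bigl((1-t_i)x+t_iy\bigr)\,dy\,dx\,d\mathbf t
\]
converges absolutely for all bounded Borel $a_i$. We claim that $\langle Tf,g\rangle=B(a_1,\dots,a_n)$. For Schwartz coefficients, $\Phi_{\mathbf t}$ is smooth and supported in $Z$, so $\langle\kappa,\Phi_{\mathbf t}\rangle=\int\kappa\,\Phi_{\mathbf t}$, and the claim is \eqref{eq:form} with $y=x-h$. It remains to see that $B$ is continuous under both kinds of limits that define $T$.

For each $t\in[0,1]$ the linear map $(x,y)\mapsto(1-t)x+ty$ from $\mathbb R^{2d}$ to $\mathbb R^d$ is onto, so preimages of null sets are null. Thus $B$ does not depend on the representatives of the $a_i$, and if $a_i^{(N)}\to a_i$ almost everywhere and boundedly, then for each $\mathbf t$ the integrand converges for almost every $(x,y)$. Dominated convergence gives $B(a_1^{(N)},\dots,a_n^{(N)})\to B(a_1,\dots,a_n)$.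

Next fix all coefficients except $a_l$. For each $\mathbf t$ substitute $x=u+t_lh$, $y=u-(1-t_l)h$; the Jacobian has modulus $1$, and $x-y=h$, $(1-t_i)x+t_iy=u+(t_l-t_i)h$. By Fubini's theorem $B=\int a_l(u)\Psi(u)\,du$ with
\[
\Psi(u)=\int_{[0,1]^n}\int\kappa(h)f(u-(1-t_l)h)\,g(u+t_lh)\prod_{i\ne l}a_i\bigl(u+(t_l-t_i)h\bigr)\,dh\,d\mathbf t ,
\]
and $\|\Psi\|_1\le\sup_Z|\kappa|\,\|f\|_1\|g\|_1\prod_{i\ne l}\|a_i\|_\infty$. Hence $B$ is weak-$*$ continuous in $a_l$. This proves the claim, and integrating first in $\mathbf t$ gives $\langle Tf,g\rangle=\iint K(x,y)f(y)g(x)\,dy\,dx$.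

\emph{Step 2: approximation.} Let $g\in C_c^\infty(\mathbb R^d\setminus E)$ and let $2\eta>0$ be the distance from $\operatorname{supp}g$ to $E$. For $\rho<\eta$, the function $P_\rho b\in C_c^\infty$ is supported in the $\eta$-neighborhood $E_\eta$ of $E$, and $P_\rho b\to b$ in $L^2$ and in $L^1$ as $\rho\to0$. Apply Step 1 to $f=P_\rho b$. The left side converges because $T$ is bounded on $L^2$, the right side because $K$ is bounded on $\operatorname{supp}g\times E_\eta$. So $\langle Tb,g\rangle=\iint K(x,y)b(y)g(x)\,dy\,dx$. Both $Tb$ and $x\mapsto\int K(x,y)b(y)\,dy$ are locally integrable on the open set $\mathbb R^d\setminus E$, and $g$ is arbitrary, so they agree almost everywhere there.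
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main} from Theorem \ref{thm:general}(a)]
If some $a_i$ vanishes almost everywhere, then $T=0$ by the $L^2$ norm bound. If $C_\kappa=0$, then $\widehat\kappa=0$ by \eqref{eq:L2}, and again $T=0$. Otherwise both sides of the assertion are unchanged when $T$ and $\lambda$ are divided by $C_\kappa\prod_i\|a_i\|_\infty$, which replaces $\kappa$ by $\kappa/C_\kappa$ and $a_i$ by $a_i/\|a_i\|_\infty$ in the kernel. So we may assume $C_\kappa=1$ and $\|a_i\|_\infty=1$. Take $q=2$, $A=\|T\|_{L^2\to L^2}$, $k(x,y)=\kappa(x-y)$ and $F(z)=z_1\cdots z_n$. Changing one factor at a time,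
\[
\prod_iz_i-\prod_iz_i'=\sum_iz_1'\cdots z_{i-1}'(z_i-z_i')z_{i+1}\cdots z_n ,
\]
so $\Lambda=1$ is admissible. By \eqref{eq:holder} with $h=y-y'$, the integral in \eqref{eq:H} is at most $\int_{|v|\ge2|h|}|h|^\epsilon|v|^{-d-\epsilon}\,dv=2^{-\epsilon}\epsilon^{-1}|S^{d-1}|=:H$. Lemma \ref{lem:kernel} with $E=\operatorname{supp}f$ gives the kernel representation. Since $n\geq1$, we have $A+1+H+n\le C_{d,\epsilon}(A+n)$.
\end{proof}

Thus \eqref{eq:holder} enters only through the bound for $H$ (and the measurability of $K$), and \eqref{eq:L2}, apart from the trivial case $C_\kappa=0$, only through the $L^2$ boundedness of $T$.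

\section{Heavy and light cubes}\label{sec:cz}

\subsection{Scales}
Let $\mathcal Q$ be a countable family of pairwise disjoint half-open dyadic cubes with
\[
V=\sum_{Q\in\mathcal Q}|Q|<\infty .
\]
A cube $Q$ has side $\ell(Q)$ and center $z_Q$. Let $s_0$ be the smallest integer with $2^{s_0}\ge16d$; the letter $s$ always denotes an integer $s\ge s_0$. Given $s$, attach to $Q$ the \emph{distance} and the \emph{smoothing scale}
\[
r_Q=2^s\ell(Q),\qquad\rho_Q=2^{s/2}\ell(Q),
\]
whose dependence on $s$ is not written. From $2^s\ge16d$ we get $\sqrt d\,2^{-s/2}\le\frac14$ and $\sqrt d\,2^{-s}\le\frac1{16}$, hence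
\begin{equation}\label{eq:geom}
\operatorname{diam}Q\le\min\bigl(\rho_Q,\tfrac1{16}r_Q\bigr),\qquad|y-z_Q|\le\tfrac1{32}r_Q\ \ (y\in\overline Q),\qquad|Q|\,r_Q^{-d}=2^{-sd}.
\end{equation}
We fix the exponents
\[
\gamma=\frac1{4(d+2)},\qquad\tau=\frac\gamma4,\qquad\delta=\frac\gamma{8(d-1)} ;
\]
the reasons for these values appear at the end of Section \ref{sec:key}.

\begin{definition}\label{def:heavy}
A cube $Q\in\mathcal Q$ is \emph{$s$-heavy} if
\[
\sum\bigl\{|Q'|:Q'\in\mathcal Q,\ \ell(Q')\le\ell(Q),\ Q'\cap B(z_Q,8r_Q)\ne\emptyset\bigr\}>2^{-\tau s}r_Q^d ,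
\]
and \emph{$s$-light} otherwise.
\end{definition}

The left side, divided by $r_Q^d$, is the density $\vartheta$ of Section \ref{sec:model}. Only cubes no larger than $Q$ are counted: these stay close to the ball they meet, and they are the ones that occur when a double sum over pairs of cubes is ordered by size. Write $D_Qa=D_{r_Q,\rho_Q}a$, see \eqref{eq:D}. The main estimate is the following form of \eqref{eq:model-heavy}, with suprema and with all sizes of cubes.

\begin{proposition}\label{prop:key}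
Let $a$ be a Borel function with $|a|\le1$ and let $s\ge s_0$. Then
\[
\sum_{Q\ s\text{-heavy}}|Q|\sup_{y\in Q}D_Qa(y)\le C2^{-\delta s}V .
\]
\end{proposition}

The restriction to heavy cubes cannot be dropped: for $d=2$ and $\mathcal Q=\{[0,1)^2\}$, Example \ref{ex:pencil2} gives for each $s$ a function $a$ with $D_Qa(0)\ge15$. We prove the proposition in Section \ref{sec:key} and now derive Theorem \ref{thm:general} from it.

\subsection{Functions of mean zero on the cubes}
Let $K=kF(m_1,\dots,m_n)$ be as in Theorem \ref{thm:general}; in particular $|K(x,y)|\le|x-y|^{-d}$. Let $A_{Q,s}=\{x:r_Q\le|x-z_Q|<2r_Q\}$. For fixed $Q$ these annuli, $s\ge s_0$, partition the complement of $B(z_Q,2^{s_0}\ell(Q))$, and by \eqref{eq:geom}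
\begin{equation}\label{eq:annulus}
\tfrac12r_Q\le|x-y|\le4r_Q\quad\text{and}\quad|y-z_Q|\le\tfrac1{32}|x-z_Q|\qquad(x\in A_{Q,s},\ y\in Q).
\end{equation}

\begin{proposition}\label{prop:bad}
Let $\mu>0$. For $Q\in\mathcal Q$ let $b_Q\in L^1$ vanish outside $Q$, with $\int b_Q=0$ and $\|b_Q\|_1\le\mu|Q|$. Put
\[
E_{Q,s}(x)=1_{A_{Q,s}}(x)\Bigl|\int K(x,y)b_Q(y)\,dy\Bigr|,
\]
and let $E^{\rm light}$ and $E^{\rm heavy}$ be the sums of $E_{Q,s}$ over all pairs $(Q,s)$, $s\ge s_0$, for which $Q$ is $s$-light and $s$-heavy, respectively. Then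
\[
\|E^{\rm light}\|_2^2\le C\mu^2V,\qquad\|E^{\rm heavy}\|_1\le(H+Cn\Lambda)\,\mu V .
\]
\end{proposition}

\begin{proof}
\emph{Light pairs.} Only the size of $K$ is used. By \eqref{eq:annulus}, $E_{Q,s}\le2^d\mu|Q|r_Q^{-d}1_{B(z_Q,2r_Q)}$. Fix $s$, expand the square, and order each pair of light cubes by size:
\[
\Bigl\|\sum_{Q\ s\text{-light}}E_{Q,s}\Bigr\|_2^2\le2\sum_{Q\ s\text{-light}}\ \sum_{Q'\in\mathcal Q:\,\ell(Q')\le\ell(Q)}\int E_{Q,s}E_{Q',s}\,dx .
\]
Since $\|E_{Q',s}\|_1\le2^d\mu|Q'|r_{Q'}^{-d}|B(z_{Q'},2r_{Q'})|\le C\mu|Q'|$, each integral is at most $C\mu^2|Q|r_Q^{-d}|Q'|$. It vanishes unless $|z_Q-z_{Q'}|<2r_Q+2r_{Q'}\le4r_Q$, and in that case $Q'$ meets $B(z_Q,8r_Q)$. As $Q$ is $s$-light, the volumes of these $Q'$ add up to at most $2^{-\tau s}r_Q^d$. So the left side is at most $C\mu^22^{-\tau s}V$, and Minkowski's inequality gives $\|E^{\rm light}\|_2\le C\mu V^{1/2}\sum_s2^{-\tau s/2}\le C\mu V^{1/2}$.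

\emph{Heavy pairs.} Given $(Q,s)$, let $\widetilde m_i$ be defined by \eqref{eq:m} with $P_{\rho_Q}a_i$ in place of $a_i$; then $|\widetilde m_i|\le1$. Write $m=(m_1,\dots,m_n)$, $\widetilde m=(\widetilde m_1,\dots,\widetilde m_n)$ and $\widetilde K=kF(\widetilde m)$. Since $|F(m)-F(\widetilde m)|\le\Lambda\sum_i|m_i-\widetilde m_i|$ and $\int b_Q=0$, we have $E_{Q,s}\le E'_{Q,s}+\Lambda\sum_iE^{i}_{Q,s}$, where
\begin{align*}
E'_{Q,s}(x)&=1_{A_{Q,s}}(x)\int|\widetilde K(x,y)-\widetilde K(x,z_Q)|\,|b_Q(y)|\,dy,\\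
E^i_{Q,s}(x)&=1_{A_{Q,s}}(x)\int|k(x,y)|\,|m_i(x,y)-\widetilde m_i(x,y)|\,|b_Q(y)|\,dy .
\end{align*}

In the smooth term, the points $(1-t)x+ty$ and $(1-t)x+tz_Q$ are at distance at most $|y-z_Q|\le\sqrt d\,\ell(Q)$, so $|\widetilde m_i(x,y)-\widetilde m_i(x,z_Q)|\le C\ell(Q)/\rho_Q=C2^{-s/2}$. With $|F|\le1$ and $|k(x,z_Q)|\le r_Q^{-d}$ on $A_{Q,s}$,
\[
|\widetilde K(x,y)-\widetilde K(x,z_Q)|\le|k(x,y)-k(x,z_Q)|+Cn\Lambda\,2^{-s/2}r_Q^{-d}.
\]
Fix $Q$ and $y\in Q$, $y\neq z_Q$. The annuli $A_{Q,s}$ are disjoint and, by \eqref{eq:annulus}, lie in $\{x:|x-z_Q|\ge2|y-z_Q|\}$. By \eqref{eq:H} for the pair $z_Q,y$, the integrals of the first term over $A_{Q,s}$ add up to at most $H$. Those of the second term add up to at most $Cn\Lambda\sum_s2^{-s/2}$, as $|A_{Q,s}|\le Cr_Q^d$. Hence $\sum_Q\sum_s\|E'_{Q,s}\|_1\le(H+Cn\Lambda)\sum_Q\|b_Q\|_1\le(H+Cn\Lambda)\mu V$.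

In the rough terms put $w=x-y$. Then $(1-t)x+ty=y+(1-t)w$, and replacing $t$ by $1-t$ gives $(m_i-\widetilde m_i)(x,y)=\int_0^1(a_i-P_{\rho_Q}a_i)(y+tw)\,dt$. By \eqref{eq:annulus} and Fubini's theorem,
\[
\|E^i_{Q,s}\|_1\le2^d\int|b_Q(y)|\,D_Qa_i(y)\,dy\le2^d\mu|Q|\sup_{y\in Q}D_Qa_i(y).
\]
Proposition \ref{prop:key} bounds the sum over $s$-heavy $Q$ by $C\mu2^{-\delta s}V$. Summing over $s$ and $i$ and multiplying by $\Lambda$ gives $Cn\Lambda\mu V$.
\end{proof}

\subsection{Proof of Theorem \ref{thm:general}}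
Let $f\in L^1\cap L^q$ and $\lambda>0$. Let $\omega_d=|B(0,1)|$ and
\[
M=A+1+H+n\Lambda,\qquad c_0=\min\bigl(1,2^{-2d-3}\omega_d^{-1}\bigr),\qquad\mu=c_0\lambda/M .
\]
Then $\mu\le c_0\lambda\le\lambda$ and $A\mu\le\lambda$. The constant $c_0$ matters only for part (b).

\emph{The decomposition.} Let $\mathcal Q$ be the family of maximal dyadic cubes with $|Q|^{-1}\int_Q|f|>\mu$; they exist because $f\in L^1$ forces $|Q|<\|f\|_1/\mu$. They are disjoint, and $V\le\mu^{-1}\|f\|_1$. The average of $|f|$ over the dyadic parent of $Q$ is at most $\mu$, so $\int_Q|f|\le2^d\mu|Q|$. By the Lebesgue differentiation theorem $|f|\le\mu$ almost everywhere outside the cubes. Let $f_Q=|Q|^{-1}\int_Qf$, $b_Q=(f-f_Q)1_Q$, $b=\sum_Qb_Q$ and $g=f-b$. Then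
\[
\|g\|_\infty\le2^d\mu,\qquad\|g\|_1\le\|f\|_1,\qquad\int b_Q=0,\qquad\|b_Q\|_1\le2\int_Q|f|\le2^{d+1}\mu|Q| .
\]
Also $\|b_Q\|_q\le2\|f1_Q\|_q$, so the series for $b$ converges in $L^q$ as well as in $L^1$.

\emph{Three small sets.} Let $S$ denote $T$ in part (a) and $T_*$ in part (b). First, since $\|g\|_q^q\le(2^d\mu)^{q-1}\|f\|_1$,
\[
|\{|Sg|>\lambda/2\}|\le\Bigl(\frac{2A}\lambda\Bigr)^q(2^d\mu)^{q-1}\|f\|_1=C_{d,q}\Bigl(\frac{A\mu}\lambda\Bigr)^{q-1}\frac A\lambda\|f\|_1\le C_{d,q}\frac A\lambda\|f\|_1 .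
\]
Second, $\Omega=\bigcup_QB(z_Q,2^{s_0}\ell(Q))$ has measure at most $CV\le CM\lambda^{-1}\|f\|_1$. Third, let $E=E^{\rm light}+E^{\rm heavy}$ be as in Proposition \ref{prop:bad}, applied with $2^{d+1}\mu$ in place of $\mu$. By Chebyshev's inequality and $\mu V\le\|f\|_1$,
\[
|\{E>\lambda/4\}|\le\frac{64}{\lambda^2}\|E^{\rm light}\|_2^2+\frac8\lambda\|E^{\rm heavy}\|_1\le C\Bigl(\frac\mu\lambda+H+n\Lambda\Bigr)\frac{\|f\|_1}\lambda\le CM\frac{\|f\|_1}\lambda .
\]
Since $|Sf|\le|Sg|+|Sb|$, the theorem follows once we show that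
\begin{equation}\label{eq:Sb}
|Sb(x)|\le\lambda/4+E(x)\qquad\text{for almost every }x\notin\Omega ,
\end{equation}
for then $\{|Sf|>\lambda\}$ is contained, up to a null set, in the union of the three sets. Note that a point $x\notin\Omega$ lies, for each $Q$, outside $\overline Q$ and in exactly one annulus $A_{Q,s}$; therefore $E(x)=\sum_Q|\int K(x,y)b_Q(y)\,dy|$ for $x\notin\Omega$.

\emph{Part (a).} Let $b^N$ be the partial sums of $\sum_Qb_Q$ in some enumeration. Then $\|Tb-Tb^N\|_{L^{q,\infty}}\le A\|b-b^N\|_q\to0$, so $Tb^N\to Tb$ in measure and almost everywhere along a subsequence. Hence $|Tb|\le\sum_Q|Tb_Q|$ almost everywhere. The support of $b_Q$ lies in $\overline Q$, so the kernel representation, used for countably many $Q$, gives $|Tb|\le E$ almost everywhere off $\Omega$.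

\emph{Part (b).} Fix $x\notin\Omega$ and $\eta>0$. On $\{y:|x-y|>\eta\}$ we have $|K(x,y)|\le\eta^{-d}$, and $\sum_Q\|b_Q\|_1<\infty$, so the truncated integral of $b$ is the absolutely convergent sum of those of the $b_Q$. Cubes contained in $\{|x-y|>\eta\}$ contribute $\int K(x,y)b_Q(y)\,dy$, in total at most $E(x)$ in modulus. Cubes contained in $\{|x-y|\le\eta\}$ contribute nothing. For a remaining cube the truncation destroys the cancellation of $b_Q$, but such cubes are close to the sphere of radius $\eta$. Indeed, $Q$ contains a point $y'$ with $|x-y'|\le\eta$, and by \eqref{eq:annulus} all $y\in Q$ satisfy $\frac{31}{32}|x-z_Q|\le|x-y|\le\frac{33}{32}|x-z_Q|$. So $|x-y|\le\frac{33}{31}\eta$ and $Q\subset B(x,2\eta)$. These cubes are disjoint, and together they contribute at most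
\[
\eta^{-d}\sum\|b_Q\|_1\le2^{d+1}\mu\,\eta^{-d}|B(x,2\eta)|=2^{2d+1}\omega_d\,\mu\le2^{2d+1}\omega_d\,c_0\lambda\le\lambda/4 .
\]
Taking the supremum over $\eta$ gives \eqref{eq:Sb}. \qed

\section{Segment averages from heavy cubes}\label{sec:key}

We prove Proposition \ref{prop:key}. Fix $s\ge s_0$ and a finite set $\mathcal H$ of $s$-heavy cubes; it suffices to bound the sum over $\mathcal H$ with a constant independent of $\mathcal H$. For $Q\in\mathcal H$ choose $y_Q\in Q$ with $D_Qa(y_Q)\ge\frac12\sup_QD_Qa$, which is possible since $D_Qa\le C$. We use two small parameters, a truncation $t_0$ and an angular width $\sigma$: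
\[
t_0=2^{-\delta s},\qquad\sigma=2^{-\gamma s}.
\]
As $\gamma\le\frac12$, \eqref{eq:geom} gives
\begin{equation}\label{eq:width}
\operatorname{diam}Q\le\rho_Q\le\sigma r_Q .
\end{equation}

\subsection{Duality}
The first step removes the absolute value in \eqref{eq:D} and moves all operations off $a$. Let $c_Q(w)$ be the complex conjugate of the sign of $\int_0^1(a-P_{\rho_Q}a)(y_Q+tw)\,dt$ for $r_Q/2\le|w|\le4r_Q$, and $c_Q(w)=0$ otherwise. Then $c_Q$ is Borel, $|c_Q|\le1$, and
\[
D_Qa(y_Q)=r_Q^{-d}\int c_Q(w)\int_0^1(a-P_{\rho_Q}a)(y_Q+tw)\,dt\,dw .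
\]
Nothing else is known about $c_Q$. All segments start at $y_Q$, so the dual function concentrates there: for $c_Q=1$ on the annulus, the substitution below applied to all $t\in(0,1]$ gives a multiple of $(r_Q/|u-y_Q|)^{d-1}$ near $y_Q$, which is not square integrable when $d\ge2$. We therefore discard $t\in[0,t_0]$. As $|a-P_{\rho_Q}a|\le2$, this part contributes at most $Ct_0$. In the rest substitute $u=y_Q+tw$ for each $t$ and use the symmetry of $P_{\rho_Q}$; it equals
\[
r_Q^{-d}\int a\,(I-P_{\rho_Q})h_Q\,du,\qquad h_Q(u)=\int_{t_0}^1c_Q\Bigl(\frac{u-y_Q}t\Bigr)t^{-d}\,dt .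
\]
Here $h_Q$ vanishes for $|u-y_Q|>4r_Q$, and
\begin{equation}\label{eq:hsup}
|h_Q|\le\int_{t_0}^1t^{-d}\,dt\le t_0^{1-d}.
\end{equation}
The function $(I-P_{\rho_Q})h_Q$ vanishes for $|u-y_Q|>5r_Q$, hence outside $B(z_Q,8r_Q)$. Let $U=\bigcup_{Q\in\mathcal H}B(z_Q,8r_Q)$. Multiplying by $|Q|$, summing, and using $|Q|r_Q^{-d}=2^{-sd}$,
\begin{equation}\label{eq:dual}
\sum_{Q\in\mathcal H}|Q|D_Qa(y_Q)\le Ct_0V+\Bigl|\int a1_U\,G\,du\Bigr|,\qquad G=2^{-sd}\sum_{Q\in\mathcal H}(I-P_{\rho_Q})h_Q .
\end{equation}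
We shall split $G=G_1+G_2$ with $G_1$ small in $L^2$ and $G_2$ small in $L^1$, and use
\begin{equation}\label{eq:split}
\Bigl|\int a1_U\,G\,du\Bigr|\le|U|^{1/2}\|G_1\|_2+\|G_2\|_1 .
\end{equation}

\subsection{The measure of $U$}
An $L^2$ bound for $G_1$ is useful only if $|U|$ is not much larger than $V$. This is the one place where heaviness is used; for a single cube, $|U|$ would be $C2^{sd}V$.

Recall that the uncentered Hardy--Littlewood maximal function $\mathcal Mu(x)=\sup_{B\ni x}|B|^{-1}\int_B|u|$, the supremum taken over all balls that contain $x$, satisfies $|\{\mathcal Mu>\beta\}|\le C\beta^{-1}\|u\|_1$. Let $Q\in\mathcal H$. The cubes $Q'$ in Definition \ref{def:heavy} meet $B(z_Q,8r_Q)$ and have diameter at most $r_{Q'}/16\le r_Q/16$, so they lie in $B(z_Q,16r_Q)$. They are disjoint, so the average of the indicator function $\chi$ of $\bigcup_{Q'\in\mathcal Q}Q'$ over $B(z_Q,16r_Q)$ exceeds $c2^{-\tau s}$. Thus $\mathcal M\chi>c2^{-\tau s}$ on $U$, and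
\begin{equation}\label{eq:U}
|U|\le C2^{\tau s}V .
\end{equation}

\subsection{Regularity along rays, and sectors}
The function $h_Q$ is an integral of $c_Q$ along rays from $y_Q$. It has no regularity across the rays, but it gains one derivative along them. For $r>0$, $\theta\in S^{d-1}$, the substitution $v=r/t$ gives
\begin{equation}\label{eq:Hdef}
H_Q(r,\theta):=r^{d-1}h_Q(y_Q+r\theta)=\int_r^{r/t_0}c_Q(v\theta)\,v^{d-2}\,dv .
\end{equation}
The integrand is bounded and vanishes unless $r_Q/2\le v\le4r_Q$. So $H_Q(\cdot,\theta)$ is Lipschitz, supported in $[t_0r_Q/2,4r_Q]$, and for almost every $r$ its derivative equals the Borel function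
\[
H_Q'(r,\theta)=t_0^{-1}c_Q(r\theta/t_0)(r/t_0)^{d-2}-c_Q(r\theta)r^{d-2}.
\]
Each of the two terms has $L^1(dr)$ norm $\int|c_Q(v\theta)|v^{d-2}\,dv$, so
\begin{equation}\label{eq:BV}
\int_0^\infty|H_Q'(r,\theta)|\,dr\le2\int_{r_Q/2}^{4r_Q}v^{d-2}\,dv\le Cr_Q^{d-1}.
\end{equation}

Integration by parts along the ray in direction $\theta$ gains a factor $1/\langle\theta,\xi\rangle$ at frequency $\xi$. It is effective unless $\xi$ is nearly orthogonal to $\theta$. To separate the two cases by a Fourier multiplier, the direction must be frozen, so we cut $h_Q$ into sectors. Let $\{e_\nu\}$ be a maximal subset of $S^{d-1}$ with $|e_\nu-e_{\nu'}|\ge\sigma$ for $\nu\ne\nu'$. The caps $B(e_\nu,\sigma/2)\cap S^{d-1}$ are disjoint and have measure at least $c\sigma^{d-1}$, so there are at most $C\sigma^{1-d}$ indices $\nu$. By maximality the caps $B(e_\nu,\sigma)\cap S^{d-1}$ cover the sphere; removing from each cap the preceding ones gives a partition of $S^{d-1}$ into Borel sets $S_\nu\subset B(e_\nu,\sigma)$.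 Put
\[
h_Q^\nu(u)=h_Q(u)\,1_{S_\nu}\Bigl(\frac{u-y_Q}{|u-y_Q|}\Bigr),
\]
so that $h_Q=\sum_\nu h_Q^\nu$ almost everywhere. Let $\zeta\in C_c^\infty(\mathbb R)$ satisfy $0\le\zeta\le1$, $\zeta=1$ on $[-2,2]$, $\operatorname{supp}\zeta\subset[-4,4]$, and let $Z_\nu$ be the Fourier multiplier operator on $L^2$ with symbol
\[
\zeta_\nu(\xi)=\zeta\Bigl(\frac{\langle\xi,e_\nu\rangle}{\sigma|\xi|}\Bigr),
\]
which selects the frequencies nearly orthogonal to $e_\nu$. With $F_\nu=\sum_{Q\in\mathcal H}(I-P_{\rho_Q})h_Q^\nu$ we set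
\[
G_1=2^{-sd}\sum_\nu Z_\nu F_\nu,\qquad G_2=2^{-sd}\sum_{Q\in\mathcal H}\sum_\nu(I-Z_\nu)(I-P_{\rho_Q})h_Q^\nu .
\]
All sums are finite and all terms are in $L^2$, and $G=G_1+G_2$.

\subsection{Nearly orthogonal frequencies: $G_1$ in $L^2$}
The gain comes from the fact that a given frequency is nearly orthogonal to only a fraction $\sigma$ of the directions $e_\nu$.

\emph{Overlap of the symbols.} Fix $\xi\ne0$. If $\zeta_\nu(\xi)\ne0$, then $|\langle e_\nu,\xi/|\xi|\rangle|\le4\sigma$, and the cap $B(e_\nu,\sigma/2)\cap S^{d-1}$ lies in the band $\{\theta:|\langle\theta,\xi/|\xi|\rangle|\le5\sigma\}$. In the band, the angle between $\theta$ and $\xi$ ranges over an interval of length at most $5\pi\sigma$, so the band has measure at most $C\sigma$. The caps are disjoint, hence at most $C\sigma\cdot\sigma^{1-d}$ indices have $\zeta_\nu(\xi)\neq0$. By Plancherel's theorem and the Cauchy--Schwarz inequality at each $\xi$,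
\begin{equation}\label{eq:G1a}
\|G_1\|_2^2\le C2^{-2sd}\sigma^{2-d}\sum_\nu\|F_\nu\|_2^2 .
\end{equation}

\emph{Tubes.} We bound $F_\nu$ by size and support only. Let $\pi_\nu$ be the orthogonal projection onto $e_\nu^\perp$ and
\[
W_Q^\nu=\{u:|\langle u-y_Q,e_\nu\rangle|\le8r_Q,\ |\pi_\nu(u-y_Q)|\le8\sigma r_Q\},\qquad|W_Q^\nu|\le C\sigma^{d-1}r_Q^d=C\sigma^{d-1}2^{sd}|Q| .
\]
Where $h_Q^\nu\neq0$ we have $u-y_Q=r\theta$ with $r\le4r_Q$ and $|\theta-e_\nu|<\sigma$, so $|\pi_\nu(u-y_Q)|=r|\pi_\nu(\theta-e_\nu)|\le4\sigma r_Q$. The operator $P_{\rho_Q}$ enlarges supports by at most $\rho_Q\le\sigma r_Q$. With \eqref{eq:hsup} this gives $|(I-P_{\rho_Q})h_Q^\nu|\le2t_0^{1-d}1_{W_Q^\nu}$, and ordering pairs by size,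
\[
\|F_\nu\|_2^2\le8t_0^{2-2d}\sum_{Q\in\mathcal H}\ \sum_{Q'\in\mathcal H:\,\ell(Q')\le\ell(Q)}|W_Q^\nu\cap W_{Q'}^\nu| .
\]
Fix $Q$. If $\ell(Q')\le\ell(Q)$ and the two tubes meet, then $|\langle y_{Q'}-y_Q,e_\nu\rangle|\le16r_Q$ and $|\pi_\nu(y_{Q'}-y_Q)|\le16\sigma r_Q$, because the tubes are parallel and $r_{Q'}\le r_Q$. By \eqref{eq:width}, $\operatorname{diam}Q'\le\sigma r_Q$: the tube is wider than the cubes, and this is why the position of $y_{Q'}$ in $Q'$ does not matter. So every such $Q'$ lies in $\{u:|\langle u-y_Q,e_\nu\rangle|\le17r_Q,\ |\pi_\nu(u-y_Q)|\le17\sigma r_Q\}$, and since the cubes are disjoint their volumes add up to at most $C\sigma^{d-1}2^{sd}|Q|$. Bounding each intersection by $|W_{Q'}^\nu|$,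
\[
\sum_{Q'}|W_Q^\nu\cap W_{Q'}^\nu|\le C\sigma^{d-1}2^{sd}\sum_{Q'}|Q'|\le C\sigma^{2d-2}2^{2sd}|Q| .
\]
Hence $\|F_\nu\|_2^2\le Ct_0^{2-2d}\sigma^{2d-2}2^{2sd}V$ for each of the at most $C\sigma^{1-d}$ indices $\nu$, and \eqref{eq:G1a} gives
\[
\|G_1\|_2^2\le Ct_0^{2-2d}\,\sigma^{(2-d)+(1-d)+(2d-2)}\,V=Ct_0^{2-2d}\sigma V .
\]
With \eqref{eq:U},
\begin{equation}\label{eq:G1}
|U|^{1/2}\|G_1\|_2\le C2^{\tau s/2}\,t_0^{1-d}\sigma^{1/2}\,V .
\end{equation}

\subsection{The other frequencies: $G_2$ in $L^1$}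
Here each pair $(Q,\nu)$ is estimated by itself, so the position of $y_Q$ again plays no role. Fix $Q$ and $\nu$ and write $\rho=\rho_Q$. We show
\begin{equation}\label{eq:G2a}
\|(I-Z_\nu)(I-P_\rho)h_Q^\nu\|_1\le C|S_\nu|\,r_Q^{d-1}\rho\,\sigma^{-(d+2)} .
\end{equation}
Compared with the trivial size $|S_\nu|r_Q^d$, the integration by parts gains $\rho/r_Q=2^{-s/2}$, and the anisotropic cutoff costs a power of $\sigma$.

The symbol is homogeneous of degree zero in one factor and does not decay, so we cut it into dyadic pieces. Let $\beta\in C_c^\infty$ be radial, supported in $\{\frac12\le|\xi|\le2\}$, with $0\le\beta\le1$ and $\sum_{j\in\mathbb Z}\beta(2^{-j}\xi)=1$ for $\xi\ne0$. Put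
\[
\psi_j(\xi)=\beta(2^{-j}\xi)\,\bigl(1-\widehat\varphi(\rho\xi)\bigr)\bigl(1-\zeta_\nu(\xi)\bigr).
\]
On the support of $\beta(2^{-j}\cdot)(1-\zeta_\nu)$ we have $|\langle\xi,e_\nu\rangle|\ge2\sigma|\xi|$, and therefore
\begin{equation}\label{eq:transversal}
|\langle\xi,\theta\rangle|\ge|\langle\xi,e_\nu\rangle|-|\xi|\,|\theta-e_\nu|\ge\sigma|\xi|\qquad(\theta\in S_\nu).
\end{equation}
In polar coordinates about $y_Q$, $\widehat{h_Q^\nu}(\xi)=\int_{S_\nu}\int_0^\infty H_Q(r,\theta)e^{-i\langle y_Q+r\theta,\xi\rangle}\,dr\,d\theta$. Since $H_Q(\cdot,\theta)$ is Lipschitz with compact support in $(0,\infty)$, one integration by parts in $r$ gives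
\[
\psi_j(\xi)\widehat{h_Q^\nu}(\xi)=\int_{S_\nu}\int_0^\infty H_Q'(r,\theta)\,e^{-i\langle y_Q+r\theta,\xi\rangle}\,\frac{\psi_j(\xi)}{i\langle\theta,\xi\rangle}\,dr\,d\theta .
\]
By \eqref{eq:transversal}, $\psi_j/(i\langle\theta,\cdot\rangle)$, extended by zero, is smooth with compact support, and bounded uniformly in $\theta\in S_\nu$. Let $N_{j,\theta}$ be its inverse Fourier transform and let $u_j$ be that of $\psi_j\widehat{h_Q^\nu}$. By Fubini's theorem $u_j(x)=\int_{S_\nu}\int_0^\infty H'_Q(r,\theta)N_{j,\theta}(x-y_Q-r\theta)\,dr\,d\theta$, so \eqref{eq:BV} gives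
\begin{equation}\label{eq:uj}
\|u_j\|_1\le C|S_\nu|\,r_Q^{d-1}\sup_{\theta\in S_\nu}\|N_{j,\theta}\|_1 .
\end{equation}

\emph{The norm of $N_{j,\theta}$.} Put $\xi=2^j\omega$ and $L=2^j\rho$. Then $\widehat{N_{j,\theta}}(2^j\omega)=2^{-j}p(\omega)$ with
\[
p(\omega)=\beta(\omega)\cdot\bigl(1-\widehat\varphi(L\omega)\bigr)\cdot\bigl(1-\zeta_\nu(\omega)\bigr)\cdot\bigl(i\langle\theta,\omega\rangle\bigr)^{-1}.
\]
Dilating a symbol does not change the $L^1$ norm of its inverse Fourier transform, so $\|N_{j,\theta}\|_1=2^{-j}\|\check p\|_1$, where $\check p$ is the inverse Fourier transform of $p$. Moreover $(1+|x|)^{d+1}|\check p(x)|\le C\sum_{|\alpha|\le d+1}\|\partial^\alpha p\|_1$, so $\|\check p\|_1$ is bounded by the same sum. We estimate the derivatives of order $|\alpha|\le d+1$ of the factors on the support of $\beta(1-\zeta_\nu)$, where $\frac12\le|\omega|\le2$.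
\begin{itemize}
\item The third factor is $1-\zeta(\sigma^{-1}\Xi(\omega))$ with $\Xi(\omega)=\langle\omega,e_\nu\rangle/|\omega|$, whose derivatives are bounded. By the chain rule, derivatives of order $\alpha$ are at most $C\sigma^{-|\alpha|}$.
\item By \eqref{eq:transversal}, $|\langle\theta,\omega\rangle|\ge\sigma/2$, so derivatives of order $\alpha$ of the fourth factor are at most $C\sigma^{-1-|\alpha|}$.
\item Derivatives of order $\alpha$ of the second factor are at most $C\min(1,L^2)$. If $L\ge1$, then $L^{|\alpha|}|(\partial^\alpha\widehat\varphi)(L\omega)|\le CL^{|\alpha|}(L/2)^{-|\alpha|}$ because $\widehat\varphi$ is Schwartz. If $L\le1$, then $\widehat\varphi(0)=1$ and $\nabla\widehat\varphi(0)=0$ give $|1-\widehat\varphi(L\omega)|\le CL^2$ and $L|(\nabla\widehat\varphi)(L\omega)|\le CL^2$, and derivatives of order $|\alpha|\ge2$ carry the factor $L^{|\alpha|}\le L^2$.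
\end{itemize}
In Leibniz's rule at most $d+1$ derivatives fall on the third and fourth factors together, so
\[
\|N_{j,\theta}\|_1\le C2^{-j}\min\bigl(1,(2^j\rho)^2\bigr)\sigma^{-(d+2)} .
\]

\emph{Summation in $j$.} The terms with $2^j\le1/\rho$ in $\sum_j2^{-j}\min(1,(2^j\rho)^2)$ add up to $\rho^2\sum2^j\le2\rho$, and those with $2^j>1/\rho$ to at most $2\rho$. This is where $I-P_\rho$ is needed, and where the vanishing of $1-\widehat\varphi$ to second order is convenient: the factor $2^{-j}$ from the integration by parts is large at low frequencies. By \eqref{eq:uj}, $\sum_ju_j$ converges in $L^1$, with norm bounded by the right side of \eqref{eq:G2a}. By Plancherel's theorem and dominated convergence, it converges in $L^2$ to $(I-Z_\nu)(I-P_\rho)h_Q^\nu$. The two limits agree almost everywhere, which proves \eqref{eq:G2a}.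

Sum \eqref{eq:G2a} over $\nu$, using $\sum_\nu|S_\nu|=|S^{d-1}|$, and over $Q$, using $2^{-sd}r_Q^{d-1}\rho_Q=2^{-s/2}|Q|$:
\begin{equation}\label{eq:G2}
\|G_2\|_1\le C2^{-s/2}\sigma^{-(d+2)}V .
\end{equation}

\subsection{Choice of the exponents}
By \eqref{eq:dual}, \eqref{eq:split}, \eqref{eq:G1} and \eqref{eq:G2},
\[
\sum_{Q\in\mathcal H}|Q|\sup_QD_Qa\le C\Bigl(2^{-\delta s}+2^{(\tau/2+\delta(d-1)-\gamma/2)s}+2^{((d+2)\gamma-1/2)s}\Bigr)V .
\]
The angular exponent $\gamma$ must be small enough for the third term to decay; $\gamma=\frac1{4(d+2)}$ makes it $2^{-s/4}$. The losses from the density threshold and from the truncation must then be smaller than the gain $2^{-\gamma s/2}$; with $\tau/2=\delta(d-1)=\gamma/8$ the second term is $2^{-\gamma s/4}$. Since $\delta\le\gamma/4\le\frac14$, the sum in parentheses is at most $3\cdot2^{-\delta s}$. This proves Proposition \ref{prop:key}, and with it Theorems \ref{thm:general} and \ref{thm:main}. \qed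

\begin{thebibliography}{1}
\bibitem{SSS} Andreas Seeger, Charles K. Smart, Brian Street, \emph{Multilinear singular integral forms of Christ-Journ\'e type}, arXiv:1510.06990 (2015).
\end{thebibliography}
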